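\title{The sharp large-coupling constant for the transport exponents of Sturmian Hamiltonians}

\begin{abstract}
We consider discrete Schr\"odinger operators with Sturmian potentials of coupling $\lambda$, frequency $\alpha$ and phase $\omega$, and their time-averaged upper transport exponents $\tilde\alpha_u^\pm$. We prove that for Lebesgue almost every $\alpha$ the product $\tilde\alpha_u^\pm\log\lambda$ converges to $\pi^2/(12\log\frac{1+\sqrt5}{2})$ as $\lambda\to\infty$, uniformly in $\omega$ and with error $O(1/\log\lambda)$. Hence the known upper bound with this constant is sharp, which answers a question of Damanik, Gorodetski, Liu and Qu. More generally, for every $\alpha$ whose partial quotients have a finite limiting geometric mean we obtain two-sided bounds on $\tilde\alpha_u^\pm$ in terms of the denominators of the convergents and of the runs of ones in the continued fraction expansion of $\alpha$.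
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The operators and their transport exponents}

Let $\lambda>0$, $\alpha\in(0,1)\setminus\mathbb{Q}$ and $\omega\in[0,1)$. On $\ell^2(\mathbb{Z})$ consider the bounded self-adjoint operator $H=H_{\lambda,\alpha,\omega}$,
\[
[H\psi](n)=\psi(n+1)+\psi(n-1)+V(n)\psi(n),\qquad V(n)=\lambda v(n),\quad v(n)=\chi_{[1-\alpha,1)}(n\alpha+\omega \bmod 1).
\]
We ask how far the wave packet $e^{-itH}\delta_0$ travels. For $T>0$, $n\in\mathbb{Z}$ and $N\in\mathbb{R}$ put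
\[
a(n,T)=\frac2T\int_0^\infty e^{-2t/T}\,\big|\langle e^{-itH}\delta_0,\delta_n\rangle\big|^2\,dt,\qquad P(N,T)=\sum_{|n|>N}a(n,T).
\]
Since $e^{-itH}$ is unitary, $\sum_n a(n,T)=1$: the number $a(n,T)$ is the probability of finding the particle at site $n$, averaged over times of order $T$, and $P(N,T)$ is the probability of finding it outside $[-N,N]$. For $\gamma\ge0$ let
\[
S^-(\gamma)=-\liminf_{T\to\infty}\frac{\log P(T^\gamma-2,T)}{\log T},\qquad S^+(\gamma)=-\limsup_{T\to\infty}\frac{\log P(T^\gamma-2,T)}{\log T},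
\]
and define the \emph{upper transport exponents}
\[
\tilde\alpha_u^\pm(\lambda,\alpha,\omega)=\sup\{\gamma\ge0:\ S^\pm(\gamma)<\infty\}.
\]
Thus $S^-(\gamma)<\infty$ means that the probability beyond distance $T^\gamma$ is at least a fixed negative power of $T$ for all large $T$, and $S^+(\gamma)<\infty$ means the same along a sequence of times. The exponents locate the front of the packet, behind which the probability is polynomially large and beyond which it is smaller than every power of $T$. We have $S^\pm(0)=0$ because $P(-1,T)=1$, and $S^+\le S^-$; hence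
\begin{equation}\label{eq:order}
0\le\tilde\alpha_u^-\le\tilde\alpha_u^+ .
\end{equation}

Throughout, $\varphi=\frac{1+\sqrt5}{2}$ and
\[
C_*=\frac{\pi^2}{12\log\varphi},\qquad \ell=\frac{\pi^2}{12\log 2},\qquad\text{so that}\quad C_*=\frac{\ell}{\log_2\varphi}.
\]
The following upper bound is known from the literature: for Lebesgue almost every $\alpha$,
\begin{equation}\label{eq:known}
\limsup_{\lambda\to\infty}\Big(\sup_{\omega\in[0,1)}\tilde\alpha_u^+(\lambda,\alpha,\omega)\Big)\log\lambda\le C_* .
\end{equation}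
Damanik, Gorodetski, Liu and Qu \cite{DGLQ} posed the question whether this bound is sharp. It has a weak form: is it true that \eqref{eq:known} fails to hold almost everywhere when $C_*$ is replaced by any $c<C_*$? It has a strong form: is it true that for almost every $\alpha$, in a set that does not depend on $\omega$, the product $\tilde\alpha_u^+\log\lambda$ converges to $C_*$ uniformly in $\omega$? We answer both questions affirmatively.

\subsection{Results}

Write $\alpha=[0;a_1,a_2,\dots]$ with convergents $p_k/q_k$. For almost every $\alpha$ one has $\frac1k\log q_k\to\ell$ (L\'evy's theorem) and $\frac1k\sum_{j\le k}\log a_j\to\kappa_0$, where $\kappa_0<\infty$ does not depend on $\alpha$ (Khinchin's theorem).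

\begin{theorem}\label{thm:ae}
For Lebesgue almost every $\alpha$, all $\lambda\ge10$ and all $\omega\in[0,1)$,
\begin{equation}\label{eq:aelower}
\tilde\alpha_u^+(\lambda,\alpha,\omega)\ \ge\ \tilde\alpha_u^-(\lambda,\alpha,\omega)\ \ge\ \frac{\ell}{\log_2\varphi\cdot\log\lambda+\ell+4+3\kappa_0}.
\end{equation}
Moreover, for Lebesgue almost every $\alpha$, in a set that does not depend on $\omega$,
\[
\lim_{\lambda\to\infty}\tilde\alpha_u^\pm(\lambda,\alpha,\omega)\log\lambda=C_*\qquad\text{uniformly in }\omega\in[0,1).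
\]
In particular, for no $c<C_*$ does \eqref{eq:known} hold for almost every $\alpha$ with $c$ in place of $C_*$.
\end{theorem}

The lower bound \eqref{eq:aelower} and the known bound \eqref{eq:known} together give the limit. Our second theorem does not use \eqref{eq:known}. It applies to an explicit class of frequencies, gives a rate, and shows where the golden ratio comes from. A \emph{run} is a maximal block of consecutive indices $j\ge1$ with $a_j=1$. Let $\mathcal F=\mathcal F(\alpha)$ be the set of indices that have an odd position (first, third, \dots) in their run, and put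
\[
m_k=k-|\mathcal F\cap[1,k]| .
\]
For example, if $(a_j)$ begins with $1,1,1,3,1,1,2,1$, then $\mathcal F\cap[1,8]=\{1,3,5,8\}$ and $m_8=4$.

\begin{theorem}\label{thm:two}
Let $\alpha\in(0,1)$ be irrational and suppose that $\kappa=\lim_k\frac1k\sum_{j\le k}\log a_j$ exists and is finite. Put
\[
L^+=\limsup_{k\to\infty}\frac{\log q_k}{m_k},\qquad L^-=\liminf_{k\to\infty}\frac{\log q_k}{m_k},\qquad K=2(\log108+4\kappa).
\]
Then for all $\lambda\ge10$ and all $\omega\in[0,1)$,
\[
\frac{L^\pm}{\log\lambda+K}\ \le\ \tilde\alpha_u^\pm(\lambda,\alpha,\omega)\ \le\ \frac{L^\pm}{\log(\lambda-4)} .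
\]
Hence $\tilde\alpha_u^\pm\log\lambda=L^\pm+O(1/\log\lambda)$ as $\lambda\to\infty$, uniformly in $\omega$. For Lebesgue almost every $\alpha$ the hypothesis holds and $L^+=L^-=C_*$.
\end{theorem}

\begin{example}\label{ex:constant}
Let $a_j=a$ for all $j$. The recursion $q_{k+1}=aq_k+q_{k-1}$ has the characteristic roots $\varphi_a=\frac12(a+\sqrt{a^2+4})$ and $-1/\varphi_a$, and $q_k\to\infty$, so $\log q_k=k\log\varphi_a+O(1)$. If $a\ge2$, then $\mathcal F=\emptyset$, $m_k=k$ and $L^\pm=\log\varphi_a$. If $a=1$, then $\mathcal F$ is the set of odd integers, $m_k=\lfloor k/2\rfloor$ and $L^\pm=2\log\varphi$, twice the value of $\log\varphi_a$ at $a=1$.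
\end{example}

\subsection{Which constant one would guess}

Over a stretch of $q_k$ sites the potential looks like one period of a periodic potential. Let $t_k(E)$ be the trace of the transfer matrix over this period; it is a polynomial of degree $q_k$, and the intervals that it maps onto $[-2,2]$ are the bands of level $k$. Heuristically, a time scale $T$ resolves energies up to $1/T$. If some band of level $k$ is longer than $1/T$, the particle uses the energies in that band to cross $q_k$ sites with polynomially large probability. If all bands of level $k$ are shorter than $1/T$, the traces of slightly higher level are huge at $E+i/T$ for every $E$, and the particle is stopped. One therefore expects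
\[
\tilde\alpha_u^\pm\approx\frac{\log q_k}{\log(1/\text{length of the longest band of level }k)},
\]
and Propositions~\ref{prop:transport} and~\ref{prop:barrier} below turn the two halves of this heuristic into theorems.

For large $\lambda$ it is natural to suppose that each level shortens the bands by a factor of order $\lambda$. The longest band of level $k$ would have length about $\lambda^{-k}$, and L\'evy's theorem would give $\tilde\alpha_u^\pm\log\lambda\to\ell$. This is smaller than $C_*$, because $\varphi<2$. The guess fails because some levels cost nothing: when $a_{k+1}=1$, a suitably chosen interval passes from level $k$ to level $k+1$ unchanged. Two such free steps cannot follow each other, and $\mathcal F$ is the optimal schedule of free steps. The longest band has length $\lambda^{-m_k}$, up to factors $e^{O(k)}$ that do not depend on $\lambda$, and for almost every $\alpha$ the ratio $m_k/k$ tends to $\log_2\varphi$.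

Section~\ref{sec:cf} computes this density. Section~\ref{sec:tm} sets up transfer matrices and trace identities, and Section~\ref{sec:golden} exhibits a free step by hand. Sections~\ref{sec:transport} and~\ref{sec:long} prove the lower bounds and Theorem~\ref{thm:ae}; they need only one long band at each level. Sections~\ref{sec:short}--\ref{sec:upper} prove the upper bound, which needs control of all bands and of the gaps between them. Section~\ref{sec:end} completes the proof of Theorem~\ref{thm:two}.

\section{Runs of ones in the continued fraction}\label{sec:cf}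

The convergents are given by $p_{-1}=1$, $q_{-1}=0$, $p_0=0$, $q_0=1$ and $p_k=a_kp_{k-1}+p_{k-2}$, $q_k=a_kq_{k-1}+q_{k-2}$; moreover $\gcd(p_k,q_k)=1$. From $q_{k-2}\le q_{k-1}$ we get $q_k\le 2a_kq_{k-1}$ for $k\ge1$ and $q_k\ge2q_{k-2}$ for $k\ge2$, hence
\begin{equation}\label{eq:qbounds}
q_k\ge2^{(k-1)/2},\qquad \log q_{k'}-\log q_k\le\sum_{j=k+1}^{k'}\log(2a_j)\qquad(0\le k\le k').
\end{equation}
The Gauss map $\Phi(x)=1/x-\lfloor1/x\rfloor$ shifts the sequence $(a_j)$. It preserves the Gauss measure $\frac{dx}{(1+x)\log2}$ on $(0,1)$, which has the same null sets as Lebesgue measure, and it is ergodic. By Birkhoff's theorem, for a measurable set $C$ and almost every $\alpha$, the frequency of the $l$ with $\Phi^{l}\alpha\in C$ is the Gauss measure of $C$.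

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(a)] $\mathcal F$ contains no two consecutive integers; $m_k\ge(k-1)/2$ and $m_k\le m_{k+1}\le m_k+1$.
\item[(b)] If $a_j=1$ and $j\notin\mathcal F$, then $j\ge2$ and $j-1\in\mathcal F$.
\item[(c)] If $\mathcal G\subset\{j\le k:a_j=1\}$ contains no two consecutive integers, then $|\mathcal G|\le|\mathcal F\cap[1,k]|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Two consecutive indices with $a_j=a_{j+1}=1$ lie in the same run and have positions of opposite parity. This gives the first claim of (a), hence $|\mathcal F\cap[1,k]|\le(k+1)/2$; the last claim holds because $m_{k+1}-m_k\in\{0,1\}$. In (b), $j$ has even position, so $j-1$ lies in the same run and has odd position. For (c), cut the runs off at $k$. A run of length $r$ then contains exactly $\lceil r/2\rceil$ elements of $\mathcal F$ and at most $\lceil r/2\rceil$ elements of $\mathcal G$.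
\end{proof}

Membership in $\mathcal F$ depends on an unbounded stretch of the past, so Birkhoff's theorem does not apply to it directly. An alternating sum reduces the count to cylinder sets.

\begin{lemma}\label{lem:density}
For Lebesgue almost every $\alpha$, $m_k/k\to\log_2\varphi$.
\end{lemma}

\begin{proof}
Let $n_i(k)$ be the number of $l\ge1$ with $l+i-1\le k$ and $a_l=\dots=a_{l+i-1}=1$. A run of length $r$ (cut off at $k$) contributes $(r-i+1)^+$ to $n_i(k)$, and
\[
\sum_{i\ge1}(-1)^{i+1}(r-i+1)^+=r-(r-1)+(r-2)-\dots\pm1=\lceil r/2\rceil .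
\]
Summing over the runs gives $|\mathcal F\cap[1,k]|=\sum_{i\ge1}(-1)^{i+1}n_i(k)$. The numbers $n_i(k)$ are nonincreasing in $i$ and eventually zero, so for every $I\ge1$
\begin{equation}\label{eq:sandwich}
\sum_{i\le2I}(-1)^{i+1}n_i(k)\le|\mathcal F\cap[1,k]|\le\sum_{i\le2I+1}(-1)^{i+1}n_i(k).
\end{equation}
For almost every $\alpha$ and all $i$, $n_i(k)/k\to g_i$, the Gauss measure of $\{a_1=\dots=a_i=1\}$. Let $f_1=f_2=1$, $f_{i+2}=f_{i+1}+f_i$. On this cylinder $p_i=f_i$ and $q_i=f_{i+1}$, and the cylinder is the interval with endpoints $p_i/q_i=f_i/f_{i+1}$ and $(p_i+p_{i-1})/(q_i+q_{i-1})=f_{i+1}/f_{i+2}$. The Gauss measure of an interval with endpoints $x,y$ is $|\log_2\frac{1+y}{1+x}|$, so $g_i=|\log_2(f_{i+3}f_{i+1}/f_{i+2}^2)|$. The identity $f_{i+3}f_{i+1}-f_{i+2}^2=(-1)^i$ determines the sign: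
\[
(-1)^ig_i=\log_2\frac{f_{i+3}}{f_{i+2}}-\log_2\frac{f_{i+2}}{f_{i+1}} .
\]
The sum telescopes, $\sum_{i\le I}(-1)^{i+1}g_i=\log_2\frac{f_3}{f_2}-\log_2\frac{f_{I+3}}{f_{I+2}}\to1-\log_2\varphi$. Divide \eqref{eq:sandwich} by $k$, let $k\to\infty$ and then $I\to\infty$: $|\mathcal F\cap[1,k]|/k\to1-\log_2\varphi$.
\end{proof}

\section{Transfer matrices, words and traces}\label{sec:tm}

\subsection{From time to energy}

Fix $T>0$. For $E\in\mathbb{R}$ write $z=E+i/T$ and $u(n)=u(n;z)=\langle\delta_n,(H-z)^{-1}\delta_0\rangle$. Since $\int_0^\infty e^{iEt}e^{-t/T}e^{-itH}\,dt=-i(H-z)^{-1}$, Parseval's identity gives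
\begin{equation}\label{eq:parseval}
a(n,T)=\frac1{\pi T}\int_{\mathbb{R}}|u(n;E+i/T)|^2\,dE .
\end{equation}
Both bounds on $P(N,T)$ are therefore bounds on the tail of $u$. As $(H-z)u=\delta_0$, the sequence $u$ solves the difference equation $\psi(n+1)+\psi(n-1)+V(n)\psi(n)=z\psi(n)$ at every $n\ne0$.

\subsection{Transfer matrices}

Let $A(x;z)=\begin{pmatrix}z-x&-1\\1&0\end{pmatrix}$. The difference equation at $n$ says that $(\psi(n+1),\psi(n))^t=A(V(n);z)(\psi(n),\psi(n-1))^t$. For a word $w=w_1\cdots w_n\in\{0,1\}^n$ put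
\[
M_w(z)=A(\lambda w_n;z)\cdots A(\lambda w_1;z),\qquad p_w(z)=\det(z-H_w),
\]
where $H_w$ is the tridiagonal $n\times n$ matrix with diagonal $\lambda w_1,\dots,\lambda w_n$ and off-diagonal entries $1$; for the empty word $p_\emptyset=1$. The polynomial $p_w$ is monic of degree $n$ with real zeros. We write $M_{[l,r]}$, $p_{[l,r]}$, $H_{[l,r]}$ for the word $v(l)\cdots v(r)$. Note that $M_{ww'}=M_{w'}M_w$. So if $w'$ is a \emph{conjugate} (cyclic permutation) of $w$, then $\operatorname{tr}M_{w'}=\operatorname{tr}M_w$.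

All these matrices have determinant $1$. For such a matrix $X$ with trace $t$, the Cayley--Hamilton theorem gives $X+X^{-1}=tI$, hence $\operatorname{tr}X^{-1}=\operatorname{tr}X$; and $\|X^{-1}\|=\|X\|$, because the two singular values have product $1$.

\begin{lemma}\label{lem:entries}
Let $w$ be a word of length $n\ge1$.
\begin{enumerate}
\item[(a)] $(M_w)_{11}=p_w$, and $(M_w)_{22}=-p_{w_2\cdots w_{n-1}}$ if $n\ge2$.
\item[(b)] $\operatorname{tr}M_w$ is monic of degree $n$, and for every $\vartheta\in\mathbb{R}$ all zeros of $\operatorname{tr}M_w-2\cos\vartheta$ are real.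
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\pi_i=p_{w_1\cdots w_i}$, $\pi_0=1$, $\pi_{-1}=0$. Expansion along the last row gives $\pi_i=(z-\lambda w_i)\pi_{i-1}-\pi_{i-2}$, so by induction the first column of $M_{w_1\cdots w_i}$ is $(\pi_i,\pi_{i-1})^t$. For the second claim write $M_w=A(\lambda w_n;z)\,Y A(\lambda w_1;z)$ and use $e_2^tA=e_1^t$, $Ae_2=-e_1$: then $(M_w)_{22}=-Y_{11}$.

(b) The degree follows from (a). If $\operatorname{tr}M_w(z)=2\cos\vartheta$, then $e^{i\vartheta}$ is an eigenvalue of $M_w(z)$. An eigenvector generates a nonzero solution $\psi$ of the difference equation with the $n$-periodic potential $\lambda w_j$, and $\psi(j+n)=e^{i\vartheta}\psi(j)$. Multiply the equation at $j$ by $\overline{\psi(j)}$ and sum over $1\le j\le n$. Since $\overline{\psi(1)}\psi(0)=\overline{\psi(n+1)}\psi(n)$, the sums $\sum\overline{\psi(j)}\psi(j-1)$ and $\sum\overline{\psi(j)}\psi(j+1)$ are complex conjugates. Taking imaginary parts gives $\operatorname{Im}z\cdot\sum_{j=1}^n|\psi(j)|^2=0$.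
\end{proof}

\subsection{The words $s_k$}

Let $s_{-1}=1$, $s_0=0$, $s_1=s_0^{a_1-1}s_{-1}$ and $s_k=s_{k-1}^{a_k}s_{k-2}$ for $k\ge2$. By induction, for $k\ge0$ the word $s_k$ has length $q_k$ and contains $p_k$ ones. For $k\ge1$ it is a prefix of the sequence $(\lfloor(n+1)\alpha\rfloor-\lfloor n\alpha\rfloor)_{n\ge1}$, by \cite[Prop.~2.2.24]{Lothaire} with $d_1=a_1-1\ge0$ and $d_k=a_k$ for $k\ge2$. This sequence is $(v(n))_{n\ge1}$ for $\omega=0$; indeed, for every $\omega$,
\begin{equation}\label{eq:floor}
v(n)=\lfloor\omega+(n+1)\alpha\rfloor-\lfloor\omega+n\alpha\rfloor .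
\end{equation}

For a general phase the word $s_k$ need not stand next to the origin. The next lemma shows that a conjugate of $s_k$ stands there up to a shift by one site, and a conjugate has the same trace. This is the only place where $\omega$ enters, and it is the reason why all our bounds are uniform in $\omega$.

\begin{lemma}\label{lem:window}
Let $k\ge2$, $\omega\in[0,1)$ and $m\in\mathbb{Z}$. At least one of the words of $v$ on $[m+1,m+q_k]$ and on $[m+2,m+q_k+1]$ is a conjugate of $s_k$.
\end{lemma}

\begin{proof}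
The word on $[m+1,m+n]$ depends only on $x=\omega+m\alpha\bmod1$, and its $i$th letter is $1$ if and only if $x\in[-(i+1)\alpha,-i\alpha)$ modulo $1$. So the word is constant on each of the $n+1$ half-open arcs cut out by the points $-i\alpha$, $1\le i\le n+1$. Hence at most $n+1$ words of length $n$ occur, over all $\omega$ and $m$.

The word $s_ks_k$ occurs for $\omega=0$: the prefix $s_{k+3}$ ends with $s_{k+2}s_{k+1}$, the word $s_{k+2}$ ends with $s_k$, and $s_{k+1}$ begins with $s_k$. Hence all conjugates of $s_k$ occur. They are $q_k$ distinct words. Otherwise $s_k$ is invariant under a cyclic shift by some $0<d<q_k$, hence by $\gcd(d,q_k)$, so $s_k=y^r$ with $r\ge2$, and $r$ divides $\gcd(p_k,q_k)=1$. Thus at most one further word $w^*$ of length $q_k$ occurs.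

If the lemma fails, both windows read $w^*$, so $v(i)=v(i+1)$ for $m+1\le i\le m+q_k$, and $v$ is constant on $n=q_k+1$ consecutive sites. By \eqref{eq:floor}, the number of ones on $n$ consecutive sites lies in $(n\alpha-1,n\alpha+1)$. A constant block therefore has $n<1/\alpha$ or $n<1/(1-\alpha)$. If $a_1\ge2$, then $1/\alpha<a_1+1\le q_k+1$ and $1/(1-\alpha)<2$. If $a_1=1$, then $1/\alpha<2$ and $1/(1-\alpha)=1+1/\Phi(\alpha)<a_2+2=q_2+1\le q_k+1$. In both cases $n=q_k+1$ is impossible.
\end{proof}

\subsection{Trace identities}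

Put $M_k=M_{s_k}$ for $k\ge0$ and $M_{-1}=\begin{pmatrix}1&-\lambda\\0&1\end{pmatrix}$. Since $A(\lambda;z)=M_{-1}A(0;z)$, this choice makes the recursion
\[
M_{k+1}=M_{k-1}M_k^{a_{k+1}}
\]
valid for all $k\ge0$. Let $t_k=\operatorname{tr}M_k$ for $k\ge-1$. To pass from $t_{k-1}$ and $t_k$ to $t_{k+1}$ we interpolate: for $k\ge0$ and $p\in\mathbb{Z}$ let $\tau_{k,p}=\operatorname{tr}(M_{k-1}M_k^p)$. These are real polynomials in $z$, and $t_{-1}=2$, $t_0=z$, $\tau_{0,1}=z-\lambda$.

\begin{lemma}\label{lem:traces}
For $k\ge0$, $p\in\mathbb{Z}$ and $a=a_{k+1}$,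
\begin{gather}
\tau_{k,p+1}=t_k\tau_{k,p}-\tau_{k,p-1},\label{eq:rec}\\
\tau_{k,0}=t_{k-1},\qquad\tau_{k,a-1}=\tau_{k+1,-1},\qquad\tau_{k,a}=t_{k+1},\qquad\tau_{k,a+1}=\tau_{k+1,1},\label{eq:link}\\
\tau_{k,p}^2+\tau_{k,p+1}^2+t_k^2-t_k\tau_{k,p}\tau_{k,p+1}=4+\lambda^2.\label{eq:inv}
\end{gather}
\end{lemma}

\begin{proof}
Multiply $M_k+M_k^{-1}=t_kI$ by $M_{k-1}M_k^p$ and take traces to get \eqref{eq:rec}. In \eqref{eq:link}, $\tau_{k,a+1}=\operatorname{tr}(M_{k+1}M_k)=\tau_{k+1,1}$ and $\tau_{k,a-1}=\operatorname{tr}(M_{k+1}M_k^{-1})=\operatorname{tr}(M_kM_{k+1}^{-1})=\tau_{k+1,-1}$, by $\operatorname{tr}X=\operatorname{tr}X^{-1}$. The left side of \eqref{eq:inv} does not depend on $p$, since $y^2+(ty-x)^2-ty(ty-x)=x^2+y^2-txy$. It is symmetric in the three traces, and the triple for $(k,p=a)$ is $(t_{k+1},\tau_{k+1,1},t_k)$, the same as the triple for $(k+1,p=0)$. For $k=p=0$ it equals $4+(z-\lambda)^2+z^2-2z(z-\lambda)=4+\lambda^2$.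
\end{proof}

The invariant \eqref{eq:inv} is how $\lambda$ enters the estimates: if two of the three traces are bounded by $2$, the third has size $\lambda$. From now on $\lambda\ge10$, unless stated otherwise, and $'$ is $d/dE$.

\begin{lemma}\label{lem:third}
Let $\mu,\nu,y$ be the three traces in \eqref{eq:inv}, in any order, and let $J\subset\mathbb{R}$ be an interval on which $|\mu|,|\nu|\le2$. Then on $J$ the function $y$ has constant sign, $\lambda-2\le|y|\le\lambda+3$, and $|y'|\le\frac65(|\mu'|+|\nu'|)$.
\end{lemma}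

\begin{proof}
Solving the quadratic equation \eqref{eq:inv} for $y$ gives
\[
y=\tfrac12\mu\nu\pm\sqrt{\lambda^2+\tfrac14(4-\mu^2)(4-\nu^2)} .
\]
Here $|\frac12\mu\nu|\le2$, and the root lies in $[\lambda,\lambda+1]$. This gives the bounds on $|y|$; as $y$ is continuous and has no zero, its sign, which is the sign of the root, is constant. Differentiating, the first term contributes at most $|\mu'|+|\nu'|$, and the root at most $\frac1{8\lambda}\big(2|\mu\mu'|(4-\nu^2)+2|\nu\nu'|(4-\mu^2)\big)\le\frac2\lambda(|\mu'|+|\nu'|)$.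
\end{proof}

\subsection{Bands}

For a real polynomial $g$, a \emph{$g$-band} is a compact interval $B$ with $g(B)=[-2,2]$ and $|g|<2$ in the interior of $B$. If $|g'|\le D$ on $B$, then $|B|\ge4/D$; if $|g'|\ge D>0$ on $B$, then $|B|\le4/D$. We produce bands in two ways.

\begin{lemma}\label{lem:bands}
\begin{enumerate}
\item[(a)] If $g(E_0)>2$ and $g(E_1)<-2$, there is a $g$-band between $E_0$ and $E_1$.
\item[(b)] Let $J$ be a compact interval with $|g|>2$ at its ends and $g'\ne0$ on $Z=\{E\in J:|g(E)|\le2\}$. Then $Z$ has finitely many components, and each is a $g$-band on which $g$ is strictly monotone.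
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Move from $E_0$ to $E_1$. Let $f$ be the first point with $g(f)=-2$ and $e$ the last point before $f$ with $g(e)=2$. Strictly between $e$ and $f$ we have $g>-2$ and $g\neq2$, hence $|g|<2$.

(b) A component $[e,f]$ lies in the interior of $J$, so $|g(e)|=|g(f)|=2$; these equations have finitely many solutions unless $Z$ is empty. Also $e<f$, because $g'(e)\ne0$ forces $|g|<2$ on one side of $e$. On $[e,f]$ the function $g$ is strictly monotone, so its end values are $2$ and $-2$.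
\end{proof}

\section{A free step by hand: the golden mean}\label{sec:golden}

Let $a_j=1$ for all $j$, so $s_1=1$, $s_2=10$, $s_3=101$ and $m_0,\dots,m_3=0,0,1,1$. By \eqref{eq:rec} and \eqref{eq:link}, $t_{k+1}=\tau_{k,1}=t_kt_{k-1}-\tau_{k,-1}$ and $\tau_{k,-1}=\tau_{k-1,0}=t_{k-2}$ for $k\ge1$. With $y=E-\lambda$,
\[
t_0=E,\qquad t_1=y,\qquad t_2=Ey-2,\qquad t_3=t_2t_1-t_0=(\lambda+y)(y^2-1)-2y .
\]
The bands of $t_0$ and $t_1$ are $[-2,2]$ and $[\lambda-2,\lambda+2]$, both of length $4$. The condition $|t_2|\le2$ reads $0\le E(E-\lambda)\le4$, so the bands of $t_2$ are $[-\delta,0]$ and $[\lambda,\lambda+\delta]$ with $\delta(\delta+\lambda)=4$. Both have length $\delta<4/\lambda$: level $2$ costs a factor $\lambda$.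

At level $3$ we have $t_3'=3y^2+2\lambda y-3$. On $[-\delta,0]$, $t_3$ runs from $2t_1-t_0=-2\lambda-\delta$ to $2\lambda$, and $y\le-\lambda$ gives $t_3'=|y|(3|y|-2\lambda)-3\ge\lambda^2-3$. So this band of $t_2$ contains a band of $t_3$ of length at most $4/(\lambda^2-3)$, as the naive guess predicts. On $[\lambda-2,\lambda+2]$, however, $t_3$ takes the values $3\lambda-2$, $-\lambda$, $3\lambda+2$ at $y=-2,0,2$, and $|t_3'|\le4\lambda+9\le5\lambda$. By Lemma~\ref{lem:bands}(a) there are two bands of $t_3$ of length at least $4/(5\lambda)$. The longest bands of levels $0,1,2,3$ thus have orders $1,1,\lambda^{-1},\lambda^{-1}$, that is, $\lambda^{-m_k}$.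

The two long bands are not obtained by refining a band of $t_2$. They come directly from the band of $t_1$: by \eqref{eq:link}, $t_3=\tau_{2,1}=\tau_{1,2}$, and the recursion \eqref{eq:rec} for $\tau_{1,p}$ has the multiplier $t_1$, which is bounded there. The only large quantity in the formula for $t_3$ is the single factor $t_0=\lambda+y$. In general, if $a_{k+1}=1$, then $t_{k+1}=\tau_{k,1}=\tau_{k-1,a_k+1}$ is reached from a band of $t_{k-1}$ at the price of one factor $\lambda$ instead of two. To exploit this we shall follow the bands of $\tau_{k,1}$ along with those of $t_k$.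

\section{A long band forces transport}\label{sec:transport}

In this section $\lambda>0$ is arbitrary. By \eqref{eq:parseval} we need a lower bound for $u$ at distance $q_k$ on a set of energies that is not too small, hence an upper bound for the norm of a transfer matrix. Two difficulties arise: a bounded trace does not bound the norm, and the energy is $E+i/T$, not $E$. For the first, the off-diagonal entries turn out to be bounded by the derivative of the trace. For the second, these entries are polynomials whose zeros are real and avoid the band, so they change little when $E$ moves off the axis by a small multiple of the band length.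

\begin{lemma}\label{lem:norm}
Let $w$ be a word of length $q\ge2$, $t=\operatorname{tr}M_w$, and let $B$ be a $t$-band. Then $t$ is strictly monotone on $B$. If $E$ lies in the middle third of $B$ and $0<\varepsilon\le|B|/\sqrt q$, then
\[
\|M_{w'}(E+i\varepsilon)\|\le C_0\,(1+|t'(E)|)
\]
for every conjugate $w'$ of $w$, where $C_0$ is an absolute constant.
\end{lemma}

\begin{proof}
Write $A_j=A(\lambda w_j;z)$ with indices modulo $q$. The matrices of the conjugates are $M^{(j)}=A_jA_{j-1}\cdots A_{j+1}$ ($q$ factors). Let $d_j=(A_{j-1}\cdots A_{j+1})_{11}$ ($q-1$ factors). By Lemma~\ref{lem:entries}(a), $d_j$ is monic of degree $q-1$ with real zeros. From $e_2^tA_j=e_1^t$ and $A_{j+1}e_2=-e_1$ we get $M^{(j)}_{21}=d_j$ and $M^{(j)}_{12}=-d_{j+1}$. Since $\partial_zA_j=e_1e_1^t$, the product rule and the cyclicity of the trace give $t'=\sum_jd_j$.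

Let $E$ be real with $|t(E)|<2$. Then $d_jd_{j+1}=1-M^{(j)}_{11}M^{(j)}_{22}\ge1-t^2/4>0$ at $E$. So all $d_j(E)$ are nonzero and have the same sign; therefore $t'(E)\ne0$ and $|d_j(E)|\le|t'(E)|$. In particular $t$ is strictly monotone on $B$, and no $d_j$ vanishes in the interior of $B$.

Now let $E$ be in the middle third of $B$ and $z=E+i\varepsilon$. Let $g$ be a monic polynomial of degree at most $q$ whose zeros $\xi$ are real and avoid the interior of $B$. Then $|E-\xi|\ge|B|/3$, so
\[
|g(z)|=|g(E)|\prod_\xi\Big(1+\frac{\varepsilon^2}{(E-\xi)^2}\Big)^{1/2}\le\Big(1+\frac9q\Big)^{q/2}|g(E)|\le e^{9/2}|g(E)| .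
\]
This applies to $g=d_j$ and, by Lemma~\ref{lem:entries}(b), to $g=t-2$. Hence $|d_j(z)|\le e^{9/2}|t'(E)|$ and $|t(z)|\le2+4e^{9/2}$. The diagonal entries of $M^{(j)}(z)$ are the roots of $r^2-tr+(1-d_jd_{j+1})=0$, and a root of $r^2-tr+b=0$ satisfies $|r|(|r|-|t|)\le|b|$, hence $|r|\le|t|+|b|^{1/2}$. All four entries are thus bounded by an absolute multiple of $1+|t'(E)|$.
\end{proof}

\begin{proposition}\label{prop:transport}
Let $k\ge2$ and let $B\subset[-2,\lambda+2]$ be a $t_k$-band. If $T\ge\max(1,\sqrt{q_k}/|B|)$ and $N<q_k$, then $P(N,T)\ge c_\lambda T^{-4}$ for all $\omega$, where $c_\lambda>0$ depends only on $\lambda$.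
\end{proposition}

\begin{proof}
Write $q=q_k$. By monotonicity $\int_B|t_k'|=4$, so the set where $|t_k'|>24/|B|$ has measure at most $|B|/6$ in $B$. Hence the set $\mathcal E$ of $E$ in the middle third of $B$ with $|t_k'(E)|\le24/|B|$ has measure at least $|B|/6$. Fix $E\in\mathcal E$ and $z=E+i/T$. As $1/T\le|B|/\sqrt q$ and $|B|\le\lambda+4$, Lemma~\ref{lem:norm} bounds the matrix of every conjugate of $s_k$ at $z$ by $\Gamma=C_0(\lambda+28)/|B|$. Moreover $|V(n)-z|\le\lambda+3$ and $\|A(V(n);z)\|\le\lambda+4$ for all $n$.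

From $u(1)+u(-1)+(V(0)-z)u(0)=1$, one of $|u(-1)|,|u(0)|,|u(1)|$ is at least $\eta=(\lambda+5)^{-1}$. So $\|U_0\|\ge\eta$ or $\|U_{-1}\|\ge\eta$, where $U_n=(u(n+1),u(n))^t$, and $U_n=A(V(n);z)U_{n-1}$ for $n\ne0$.

Suppose $\|U_0\|\ge\eta$, and apply Lemma~\ref{lem:window} with $m=0$. If the word on $[1,q]$ is a conjugate of $s_k$, then $U_q=M_{[1,q]}U_0$ gives $\|U_q\|\ge\eta/\Gamma$, because $\|X^{-1}\|=\|X\|$. Otherwise $U_{q+1}=M_{[2,q+1]}A(V(1);z)U_0$ gives $\|U_{q+1}\|\ge\eta/((\lambda+4)\Gamma)$. Suppose $\|U_{-1}\|\ge\eta$, and apply Lemma~\ref{lem:window} with $m=-q-2$. Then $U_{-1}=M_{[-q,-1]}U_{-q-1}$ or $U_{-1}=A(V(-1);z)M_{[-q-1,-2]}U_{-q-2}$ gives the same bounds for $U_{-q-1}$ or $U_{-q-2}$. All four vectors involve only sites with $|n|\ge q>N$. Therefore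
\[
\sum_{|n|>N}|u(n)|^2\ge\frac{\eta^2}{(\lambda+4)^2\Gamma^2}=c_\lambda'|B|^2\qquad(E\in\mathcal E).
\]
By \eqref{eq:parseval}, $P(N,T)\ge\frac1{\pi T}\cdot\frac{|B|}6\cdot c_\lambda'|B|^2$, and $|B|\ge1/T$.
\end{proof}

The power $4$ is irrelevant: the exponents $\tilde\alpha_u^\pm$ see only whether a lower bound by some power of $T$ holds.

\section{Construction of a long band and proof of Theorem~\ref{thm:ae}}\label{sec:long}

\subsection{Three states}

To estimate the derivative of the next trace through \eqref{eq:rec} we must know two of the three traces in \eqref{eq:inv}; Lemma~\ref{lem:third} then controls the third. We therefore carry along a \emph{main function} $\mu$ and a \emph{companion} $\nu$. At level $k\ge0$ three pairs occur: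
\[
\text{I}:\ (\mu,\nu)=(\tau_{k,1},\tau_{k,0});\qquad \text{II}:\ (\mu,\nu)=(t_k,\tau_{k,-1});\qquad\text{III}:\ (\mu,\nu)=(t_k,\tau_{k,0}).
\]
A compact interval $J$ is \emph{in state} I, II or III \emph{at level $k$} if, for the corresponding pair, $J$ is a $\mu$-band and $|\nu|\le2$ on $J$. The third trace is $t_k$, $\tau_{k,0}$, $\tau_{k,1}$, respectively. In states II and III, $J$ is a $t_k$-band. In state I we have $|t_k|\ge\lambda-2$ on $J$; such an interval is kept because $\tau_{k,1}=t_{k+1}$ when $a_{k+1}=1$.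

In states II and III put $x_p=\tau_{k,p-1}$ and $x_p=\tau_{k,p}$, respectively. Then $x_0=\nu$, $x_1$ is the third trace, and $x_{p+1}=\mu x_p-x_{p-1}$. Let $U_n$ be the polynomials with $U_{n-1}(2\cos\theta)=\sin n\theta/\sin\theta$ (so $U_{-1}=0$, $U_0=1$, $U_{n+1}(x)=xU_n(x)-U_{n-1}(x)$). They solve the same recursion, so
\begin{equation}\label{eq:cheb}
x_n=U_{n-1}(\mu)\,x_1-U_{n-2}(\mu)\,\nu\qquad(n\ge1).
\end{equation}
With $a=a_{k+1}$, the identities \eqref{eq:link} express the pairs of level $k+1$ by traces of level $k$. We use the following five \emph{steps}.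
\begin{equation}\label{eq:steps}
\begin{array}{c|c|c}
\text{step}&\text{new main function}&\text{new companion}\\\hline
\text{II}\to\text{I}&\tau_{k,a+1}=x_{a+2}&\mu\\
\text{II}\to\text{III}&\tau_{k,a}=x_{a+1}&\mu\\
\text{III}\to\text{I}&\tau_{k,a+1}=x_{a+1}&\mu\\
\text{III}\to\text{III}&\tau_{k,a}=x_{a}&\mu\\
\text{I}\to\text{II}&\tau_{k,a}&\tau_{k,a-1}
\end{array}
\end{equation}
If $a=1$, the step $\text{I}\to\text{II}$ leaves $\mu$ and $\nu$ unchanged, so an interval in state I at level $k$ is in state II at level $k+1$. We call this a \emph{free step}. In Section~\ref{sec:golden}, $[\lambda-2,\lambda+2]$ is in state I at level $0$ and in state II at level $1$, and the formula for $t_3$ is \eqref{eq:cheb} with $n=3$, $\mu=y$, $x_1=\lambda+y$, $\nu=2$.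

The first four steps cost one factor $\lambda$ because $x_n$ is linear in the large quantity $x_1$. For the same reason $x_n$ oscillates with $U_{n-1}(\mu)$, and with large amplitude.

\begin{lemma}\label{lem:step}
Let $J$ be in state \textup{II} or \textup{III} and let $n\ge2$.
\begin{enumerate}
\item[(a)] Let $\theta_l=\frac{(2l+1)\pi}{2n}$, $0\le l\le n-1$. At a point of $J$ where $\mu=2\cos\theta_l$ we have $(-1)^l\operatorname{sgn}(x_1)\,x_n\ge\lambda-4>2$, and $\operatorname{sgn}(x_1)$ is constant on $J$.
\item[(b)] $J$ contains an $x_n$-band.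
\item[(c)] If $|\mu'|,|\nu'|\le D$ on $J$, then $|x_n'|\le2\lambda n^3D$ on $J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\sin n\theta_l=(-1)^l$, \eqref{eq:cheb} gives $x_n\sin\theta_l=(-1)^lx_1-\sin((n-1)\theta_l)\,\nu$. Use $|x_1|\ge\lambda-2$ (Lemma~\ref{lem:third}), $|\nu|\le2$ and $0<\sin\theta_l\le1$.

(b) As $\mu(J)=[-2,2]$ and $n\ge2$, there are points of $J$ for $l=0$ and $l=1$. Apply Lemma~\ref{lem:bands}(a).

(c) We have $U_{n-1}(2\cos\theta)=\sum_{i=0}^{n-1}\cos((n-1-2i)\theta)$, and the derivative of $\cos m\theta$ with respect to $2\cos\theta$ has modulus $|m\sin m\theta|/(2|\sin\theta|)\le m^2/2$. So $|U_{n-1}|\le n$ and $|U_{n-1}'|\le n^3/2$ on $[-2,2]$, and the same bounds hold for $U_{n-2}$. By Lemma~\ref{lem:third}, $|x_1|\le2\lambda$ and $|x_1'|\le3D$. Differentiating \eqref{eq:cheb},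
\[
|x_n'|\le\tfrac{n^3}2D\cdot2\lambda+n\cdot3D+\tfrac{n^3}2D\cdot2+nD\le n^3D(\lambda+2)\le2\lambda n^3D,
\]
where we used $4n\le n^3$.
\end{proof}

\subsection{Scheduling the free steps}

A free step from level $j-1$ to level $j$ needs $a_j=1$ and state I at level $j-1$; it ends in state II. So we must enter state I one level in advance, and we do so exactly before the indices in $\mathcal F$. One obstacle remains: the step $\text{III}\to\text{III}$ is impossible when $a=1$, since $|x_1|>2$. The choice of odd positions avoids it.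

\begin{proposition}\label{prop:long}
For every irrational $\alpha$, $\lambda\ge10$ and $k\ge1$ there is a $t_k$-band $B_k\subset[-2,\lambda+2]$ with
\[
|B_k|\ge\frac4{D_k},\qquad D_k=\prod_{j\le k,\ j\notin\mathcal F}2\lambda(a_j+2)^3,
\]
and $\log D_k\le m_k\log\lambda+k\log54+3\sum_{j\le k}\log a_j$.
\end{proposition}

\begin{proof}
Fix $k$ and let $\mathcal F_k=\mathcal F\cap[1,k]$. For $0\le j\le k$ prescribe the state at level $j$: it is I if $j+1\in\mathcal F_k$, II if $j\in\mathcal F_k$, and III otherwise. By Lemma~\ref{lem:F}(a) the first two cases exclude each other. We construct intervals $J_0\supset\dots\supset J_k$ such that $J_j$ is in the prescribed state at level $j$ and $|\mu'|,|\nu'|\le D_j$ on $J_j$, where $D_0=1$.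

At level $0$ the prescribed state is I or III. For I take $J_0=[\lambda-2,\lambda+2]$, where $\mu=E-\lambda$, $\nu=2$; for III take $J_0=[-2,2]$, where $\mu=E$, $\nu=2$.

Let $1\le j\le k$. If $j\in\mathcal F_k$, the states at levels $j-1$ and $j$ are I and II, and $a_j=1$. Take the free step, with $J_j=J_{j-1}$ and $D_j=D_{j-1}$. If $j\notin\mathcal F_k$, the state at level $j-1$ is II or III and the state at level $j$ is I or III. The new main function is $x_n$ with $n\le a_j+2$ as in \eqref{eq:steps}. We have $n\ge2$ except possibly for $\text{III}\to\text{III}$ with $a_j=1$; but $a_j=1$ and $j\notin\mathcal F$ give $j-1\in\mathcal F_k$ by Lemma~\ref{lem:F}(b), so the state at level $j-1$ is II. Let $J_j\subset J_{j-1}$ be an $x_n$-band (Lemma~\ref{lem:step}(b)). On it $|x_n'|\le2\lambda(a_j+2)^3D_{j-1}=D_j$. The new companion is the old main function, so it is bounded by $2$ and its derivative by $D_{j-1}\le D_j$.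

Since $k+1\notin\mathcal F_k$, the final state is II or III. So $B_k=J_k$ is a $t_k$-band with $|t_k'|\le D_k$. The product $D_k$ has $m_k$ factors, and $2(a+2)^3\le54a^3$ for $a\ge1$.
\end{proof}

\begin{corollary}\label{cor:lower}
Let $\lambda\ge10$ and $T_k=q_kD_k$. For every irrational $\alpha$ and all $\omega$,
\[
\tilde\alpha_u^-\ge\liminf_{k\to\infty}\frac{\log q_k}{\log T_{k+1}},\qquad\tilde\alpha_u^+\ge\limsup_{k\to\infty}\frac{\log q_k}{\log T_k}.
\]
\end{corollary}

\begin{proof}
The sequence $T_k\ge1$ is nondecreasing and unbounded, and $\sqrt{q_k}/|B_k|\le T_k$. By Propositions~\ref{prop:transport} and~\ref{prop:long}, $P(N,T)\ge c_\lambda T^{-4}$ whenever $k\ge2$, $T\ge T_k$ and $N<q_k$.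

Let $0<\gamma<\liminf_k\log q_k/\log T_{k+1}$. For large $T$ choose $k$ with $T_k\le T<T_{k+1}$. Then $k$ is large and $T^\gamma-2<T_{k+1}^\gamma<q_k$. So $P(T^\gamma-2,T)\ge c_\lambda T^{-4}$ for all large $T$, and $S^-(\gamma)\le4$. Let $0<\gamma<\limsup_k\log q_k/\log T_k$. Along a subsequence $T_k^\gamma<q_k$, and the times $T=T_k$ give $S^+(\gamma)\le4$. If there is no such $\gamma$, use \eqref{eq:order}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ae}]
Let $\alpha$ lie in the set of full measure where the limits of L\'evy and Khinchin and Lemma~\ref{lem:density} hold. By Proposition~\ref{prop:long} and $\log54<4$,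
\[
\limsup_{k\to\infty}\tfrac1k\log T_{k+1}\le\ell+\log_2\varphi\cdot\log\lambda+4+3\kappa_0 ,
\]
while $\frac1k\log q_k\to\ell$. Corollary~\ref{cor:lower} and \eqref{eq:order} give \eqref{eq:aelower}. The right side does not depend on $\omega$, so $\liminf_{\lambda\to\infty}\inf_\omega\tilde\alpha_u^\pm\log\lambda\ge\ell/\log_2\varphi=C_*$. The inequality $\limsup_{\lambda\to\infty}\sup_\omega\tilde\alpha_u^\pm\log\lambda\le C_*$ holds for almost every $\alpha$ by \eqref{eq:known} and \eqref{eq:order}; it also follows from Theorem~\ref{thm:two}. Finally, if \eqref{eq:known} held almost everywhere with $c<C_*$, then some $\alpha$ would satisfy both this bound and the lower bound just proved, which is impossible.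
\end{proof}

\section{All bands are short}\label{sec:short}

For the upper bound we follow all intervals that the steps \eqref{eq:steps} produce. We must show that every step that is not free shortens intervals by a factor $\lambda-4$, that the intervals branch, and that no band of $t_j$ is missed.

Define families $\mathcal B_k$ of labeled compact intervals. Let $\mathcal B_0$ consist of $[-2,2]$ with label III and $[\lambda-2,\lambda+2]$ with label I. For $J\in\mathcal B_k$ and $a=a_{k+1}$, the \emph{children} of $J$ are as follows.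
\begin{itemize}
\item If $J$ has label II or III: the components of $\{E\in J:|\tau_{k,a+1}|\le2\}$, with label I, and the components of $\{E\in J:|t_{k+1}|\le2\}$, with label III.
\item If $J$ has label I: the components of $\{E\in J:|t_{k+1}|\le2\}$, with label II.
\end{itemize}
Let $\mathcal B_{k+1}$ be the family of all children, $\Sigma_k=\bigcup_{J\in\mathcal B_k}J$, and
\[
\varepsilon_k=4(\lambda-4)^{-m_k}.
\]
A lower bound for $|\mu'|$ can be destroyed by cancellation against $\nu'$. The induction therefore carries the extra inequality $|\nu'|\le\frac12|\mu'|$.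

\begin{lemma}\label{lem:family}
For every $k\ge0$ the family $\mathcal B_k$ is finite and its elements are pairwise disjoint. Each $J\in\mathcal B_k$ is in the state given by its label, $\mu$ is strictly monotone on $J$,
\[
|\nu'|\le\tfrac12|\mu'|\quad\text{and}\quad|\mu'|\ge(\lambda-4)^{m_k}\quad\text{on }J,
\]
and $|J|\le\varepsilon_k$. Every $J$ has a child; a $J$ in state \textup{III} has a child in state \textup{I}; a $J$ in state \textup{II} has at least three children.
\end{lemma}

\begin{proof}
Let $b(J)$ be the number of steps from level $0$ to $J$ that are not free. We prove by induction on $k$ all claims with $|\mu'|\ge(\lambda-4)^{b(J)}$ in place of the bound stated. At level $0$, $\mu'=1$, $\nu'=0$, $\nu=2$, and the two intervals are disjoint. Let $J\in\mathcal B_k$ satisfy the claims, and let $a=a_{k+1}$. It suffices to show: the children are disjoint bands of the new main function $\mu_1$, on which the new companion $\nu_1$ satisfies $|\nu_1|\le2$ and $|\nu_1'|\le\frac12|\mu_1'|$; in a step that is not free, $|\mu_1'|\ge(\lambda-4)|\mu'|$;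 and the children exist in the numbers stated.

\emph{$J$ in state \textup{II} or \textup{III}.} The children are the components of $\{|x_n|\le2\}\cap J$ with $n$ as in \eqref{eq:steps}. For $n=1$ this set is empty by Lemma~\ref{lem:third}. Let $n\ge2$. At the ends of $J$ we have $\mu=\pm2$, $|U_{n-1}|=n$, $|U_{n-2}|=n-1$, so $|x_n|\ge n(\lambda-2)-2(n-1)>2$ by \eqref{eq:cheb}. In the interior write $\mu=2\cos\theta$ with $\theta\in(0,\pi)$. As $\mu'\ne0$, we may use $\theta$ as the parameter; a dot denotes $d/d\theta$, and $|dE/d\theta|=2\sin\theta/|\mu'|$. The estimate by \eqref{eq:cheb} loses too much near the zeros of $U_{n-1}'$, so we use polar form. Define $\rho>0$ and a smooth $\beta$ by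
\[
\rho\cos\beta=\nu,\qquad\rho\sin\beta=\frac{\nu\cos\theta-x_1}{\sin\theta}.
\]
Then $x_p=\rho\cos(p\theta+\beta)$ for $p=0,1$, hence for all $p$ by the recursion. By \eqref{eq:inv},
\[
\rho^2\sin^2\theta=\nu^2+x_1^2-\mu\nu x_1=4+\lambda^2-\mu^2,\qquad\text{that is,}\qquad\rho^2=4+\frac{\lambda^2}{\sin^2\theta}.
\]
So the amplitude is large, and wherever $|x_p|\le2$,
\begin{equation}\label{eq:sine}
|\rho\sin(p\theta+\beta)|=\sqrt{\rho^2-x_p^2}\ge\frac\lambda{\sin\theta}.
\end{equation}
Further $|\dot\rho|/\rho=\lambda^2|\cos\theta|/(\rho^2\sin^3\theta)\le1/\sin\theta$ and $|\dot\nu|=2|\nu'|\sin\theta/|\mu'|\le\sin\theta$. The phase moves slowly: from $\dot\nu=(\dot\rho/\rho)\nu-\rho\sin\beta\,\dot\beta$ and \eqref{eq:sine} with $p=0$,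
\[
|\dot\beta|\le\Big(\sin\theta+\frac2{\sin\theta}\Big)\frac{\sin\theta}\lambda\le\frac3\lambda .
\]
Where $|x_n|\le2$, \eqref{eq:sine} with $p=n$ gives
\[
|\dot x_n|=\Big|\frac{\dot\rho}\rho x_n-\rho\sin(n\theta+\beta)(n+\dot\beta)\Big|\ge\frac{n\lambda-3-2}{\sin\theta},\qquad|x_n'|=\frac{|\dot x_n||\mu'|}{2\sin\theta}\ge\frac{2\lambda-5}2|\mu'|\ge(\lambda-4)|\mu'| .
\]
By Lemma~\ref{lem:bands}(b) the components are $x_n$-bands with $x_n$ strictly monotone. The new companion $\mu$ satisfies $|\mu|\le2$ and $|\mu'|\le\frac12|x_n'|$. The $n$ points with $\theta=\theta_0,\dots,\theta_{n-1}$ are ordered along $J$, and by Lemma~\ref{lem:step}(a) $x_n$ alternates in sign at them with $|x_n|>2$; so there are at least $n-1$ components. In state II this gives at least $(a+1)+a\ge3$ children, and in state III at least $a\ge1$ children in state I. A child in state I and a child in state III are disjoint, since by Lemma~\ref{lem:third} the traces $t_k,\tau_{k,a},\tau_{k,a+1}$ cannot all have modulus at most $2$.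

\emph{$J$ in state \textup{I}, $a=1$.} Here $t_{k+1}=\mu$. The only child is $J$, with the same $\mu$ and $\nu$.

\emph{$J$ in state \textup{I}, $a\ge2$.} Now the multiplier in \eqref{eq:rec} is itself large. Put $\tau_p=\tau_{k,p}$ and $y=t_k$, so $\mu=\tau_1$, $\nu=\tau_0$. By Lemma~\ref{lem:third}, $y$ has constant sign, $|y|\ge\lambda-2\ge8$, and $|y'|\le\frac65\cdot\frac32|\mu'|\le2|\mu'|$. From $\tau_{p+1}=y\tau_p-\tau_{p-1}$:
\begin{equation}\label{eq:grow}
|\tau_p|\ge\max(2,|\tau_{p-1}|)\ \Longrightarrow\ |\tau_{p+1}|\ge(|y|-1)|\tau_p|>|\tau_p|,\quad\operatorname{sgn}\tau_{p+1}=\operatorname{sgn}(y)\operatorname{sgn}(\tau_p),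
\end{equation}
and the hypothesis then holds for $p+1$. At the ends of $J$, $|\tau_1|=2\ge|\tau_0|$, so $|\tau_a|>2$ with sign $\operatorname{sgn}(y)^{a-1}\operatorname{sgn}(\tau_1)$. These signs are opposite at the two ends, so $\tau_a$ has a zero in $J$ and a child exists. Let $E\in J$ with $|\tau_a|\le2$. Then $|\tau_p|\le2$ for $0\le p\le a$: otherwise the first $p$ with $|\tau_p|>2$ satisfies the hypothesis of \eqref{eq:grow}, and $|\tau_a|>2$. Consequently $|y||\tau_p|=|\tau_{p+1}+\tau_{p-1}|\le4$ and $|\tau_p|\le\frac12$ for $1\le p\le a-1$. Suppose $1\le p\le a-1$, $|\tau_{p-1}'|\le\frac12|\tau_p'|$ and $|\tau_p'|\ge|\mu'|$; this holds for $p=1$. Then $|y'\tau_p|\le|\mu'|\le|\tau_p'|$ and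
\[
|\tau_{p+1}'|=|y\tau_p'+y'\tau_p-\tau_{p-1}'|\ge\big(\lambda-2-1-\tfrac12\big)|\tau_p'|\ge(\lambda-4)|\tau_p'|\ge2|\tau_p'| ,
\]
so the supposition passes to $p+1$. Hence $|\tau_a'|\ge(\lambda-4)^{a-1}|\mu'|\ge(\lambda-4)|\mu'|$, and the new companion satisfies $|\tau_{a-1}|\le2$, $|\tau_{a-1}'|\le\frac12|\tau_a'|$. Lemma~\ref{lem:bands}(b) applies to $\tau_a$.

Children of different parents are disjoint because the parents are, which completes the induction. It remains to count. A free step to level $j$ needs $a_j=1$; it starts in state I and ends in state II, so the next step is not free. By Lemma~\ref{lem:F}(c) at most $|\mathcal F\cap[1,k]|$ of the $k$ steps leading to $J\in\mathcal B_k$ are free, so $b(J)\ge m_k$. The bound $|J|\le\varepsilon_k$ follows.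
\end{proof}

Let $\sigma_j=\{E\in\mathbb{R}:|t_j(E)|\le2\}$. The sets $\Sigma_k$ decrease, and they contain all bands of all later levels.

\begin{lemma}\label{lem:cover}
$\sigma_j\subset\Sigma_k$ for all $j\ge k\ge0$.
\end{lemma}

\begin{proof}
Call $E\in\mathbb{R}$ \emph{escaping at level $i$} if $|t_i|>2$, $|\tau_{i,1}|>2$ and $|\tau_{i,1}|\ge|t_{i-1}|$ at $E$. Such an $E$ is escaping at level $i+1$. Indeed, let $y=t_i$ and $a=a_{i+1}$. Since $|y|>2$ and $|\tau_{i,1}|\ge|\tau_{i,0}|$, \eqref{eq:rec} gives inductively $|\tau_{i,p+1}|\ge(|y|-1)|\tau_{i,p}|>|\tau_{i,p}|$ for $p\ge1$. So $|t_{i+1}|=|\tau_{i,a}|>2$ and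
\[
|\tau_{i+1,1}|=|\tau_{i,a+1}|\ge(|y|-1)|\tau_{i,a}|>2(|y|-1)\ge|y|=|t_i|>2 .
\]
Let $E\notin\Sigma_k$ and let $i\le k$ be minimal with $E\notin\Sigma_i$. We show that $E$ is escaping at level $i$; then $|t_j(E)|>2$ for all $j\ge i$. If $i=0$, then $|t_0|=|E|>2$ and $|\tau_{0,1}|=|E-\lambda|>2=t_{-1}$. If $i\ge1$, then $E$ lies in some $J\in\mathcal B_{i-1}$ but in none of its children. If $J$ is in state II or III, this means $|t_i|>2$ and $|\tau_{i,1}|=|\tau_{i-1,a_i+1}|>2\ge|t_{i-1}|$. If $J$ is in state I, put $\tau_p=\tau_{i-1,p}$, $a=a_i$, $y=t_{i-1}$. Then $|\tau_0|,|\tau_1|\le2<|\tau_a|=|t_i|$ and $|y|\ge\lambda-2$. By \eqref{eq:grow}, started at the first $p\le a$ with $|\tau_p|>2$, we get $|\tau_{i,1}|=|\tau_{a+1}|\ge(|y|-1)|\tau_a|>2(|y|-1)\ge|y|=|t_{i-1}|>2$.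
\end{proof}

\section{Growth of the traces off the real axis}\label{sec:growth}

We need $|t_j(E+i\varepsilon)|$ to be huge for \emph{every} real $E$ as soon as $\varepsilon\ge\varepsilon_k$ and $j$ is slightly larger than $k$. The growth of $t_j$ is measured by a logarithmic potential. Near $\Sigma_k$ it is large because many bands lie within distance $2\varepsilon$; in the gaps of $\Sigma_k$ we transport the bound by harmonicity and concavity.

Let $j\ge0$. For $z\in\mathbb{C}$ let $\zeta,\zeta^{-1}$ with $|\zeta|\ge1$ be the eigenvalues of $M_j(z)$, so $t_j(z)=\zeta+\zeta^{-1}$, and put $G_j(z)=\log|\zeta|\ge0$. Then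
\begin{equation}\label{eq:tG}
|t_j(z)|\ge e^{G_j(z)}-1 .
\end{equation}
By Lemma~\ref{lem:entries}(b), the zeros $E_1(\vartheta)\le\dots\le E_{q_j}(\vartheta)$ of $t_j-2\cos\vartheta$ are real; they depend continuously on $\vartheta$ and lie in $\sigma_j$. Define a finite measure supported in the compact set $\sigma_j$ by
\[
\Lambda_j(Z)=\frac1{2\pi}\int_0^{2\pi}\#\{i:E_i(\vartheta)\in Z\}\,d\vartheta .
\]
A $t_j$-band contains a zero for every $\vartheta$, so it has $\Lambda_j$-measure at least $1$.

\begin{lemma}\label{lem:potential}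
For all $z\in\mathbb{C}$, $G_j(z)=\int\log|z-x|\,d\Lambda_j(x)$. Consequently $G_j$ is harmonic on $\mathbb{C}\setminus\sigma_j$, concave on real intervals disjoint from $\sigma_j$, increasing to the right of $\sigma_j$ and decreasing to the left of $\sigma_j$. For $E\in\mathbb{R}$ and $\varepsilon>0$,
\begin{equation}\label{eq:lift}
G_j(E+i\varepsilon)\ge G_j(E)+\tfrac1{10}\Lambda_j\big([E-2\varepsilon,E+2\varepsilon]\big).
\end{equation}
\end{lemma}

\begin{proof}
We have $t_j(z)-2\cos\vartheta=(\zeta-e^{i\vartheta})(1-e^{-i\vartheta}/\zeta)$. Jensen's formula $\frac1{2\pi}\int_0^{2\pi}\log|\xi-e^{i\vartheta}|\,d\vartheta=\log\max(1,|\xi|)$, applied to $\xi=\zeta$ and, after $\vartheta\mapsto-\vartheta$, to $\xi=1/\zeta$, gives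
\[
G_j(z)=\frac1{2\pi}\int_0^{2\pi}\log|t_j(z)-2\cos\vartheta|\,d\vartheta=\frac1{2\pi}\int_0^{2\pi}\sum_i\log|z-E_i(\vartheta)|\,d\vartheta .
\]
Each summand is bounded above and the integral is finite, so $\log|z-x|$ is $\Lambda_j$-integrable and the formula holds. For fixed $x$, the function $\log|z-x|$ is harmonic off $x$, concave on real intervals that avoid $x$, and monotone on each side of $x$; these properties pass to the integral. Finally, $\log|E+i\varepsilon-x|-\log|E-x|=\frac12\log(1+\varepsilon^2/(E-x)^2)$ is nonnegative, and it is at least $\frac12\log\frac54>\frac1{10}$ for $|x-E|\le2\varepsilon$.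
\end{proof}

An interval in state I at level $j$ carries no mass of $\Lambda_j$, since $|t_j|\ge\lambda-2$ on it, but its children carry mass of $\Lambda_{j+1}$. This is why two consecutive levels appear in the next statement. We also recall Harnack's inequality: if $G\ge0$ is harmonic in an open disc with center $o$ and radius $R$, and $|z-o|=r<R$, then $G(z)$ and $G(o)$ bound each other up to the factor $\frac{R+r}{R-r}$.

\begin{proposition}\label{prop:growth}
Let $c_1=1/2880$. For $j\ge k\ge0$, $E\in\mathbb{R}$ and $\varepsilon\ge\varepsilon_k$,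
\[
\max\{G_j(E+i\varepsilon),\,G_{j+1}(E+i\varepsilon)\}\ge c_1\,2^{(j-k)/3}.
\]
\end{proposition}

\begin{proof}
\emph{Mass of an interval.} By Lemma~\ref{lem:family}, every interval of every $\mathcal B_i$ has a descendant in state II, possibly itself, within two generations: the chains are $\text{I}\to\text{II}$ and $\text{III}\to\text{I}\to\text{II}$. That descendant has at least three children, and every interval has a child. So every interval has at least two descendants three levels below, and $J\in\mathcal B_k$ has at least $2^{\lfloor(j-k)/3\rfloor}$ pairwise disjoint descendants in $\mathcal B_j$. Either at least half of them are in states II or III, and are $t_j$-bands, or at least half are in state I, and each of these contains a child in state II, a $t_{j+1}$-band. Hence for every $J\in\mathcal B_k$ there is $j'\in\{j,j+1\}$ with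
\[
\Lambda_{j'}(J)\ge X:=2^{(j-k)/3-2}.
\]

\emph{Case 1: $\operatorname{dist}(E,\Sigma_k)\le\varepsilon$.} Some $J\in\mathcal B_k$ has distance at most $\varepsilon$ from $E$ and length at most $\varepsilon_k\le\varepsilon$, so $J\subset[E-2\varepsilon,E+2\varepsilon]$. By \eqref{eq:lift}, $G_{j'}(E+i\varepsilon)\ge X/10$.

\emph{Case 2: $\operatorname{dist}(E,\Sigma_k)>\varepsilon$.} Let $(b_1,b_2)$ be the component of $\mathbb{R}\setminus\Sigma_k$ that contains $E$. The argument is symmetric under reflection of the real line, so we assume that $b_1$ is finite and $E-b_1\le b_2-E$. Then $E>b_1+\varepsilon$ and $b_2-b_1>2\varepsilon$. Case~1 at the point $b_1\in\Sigma_k$ gives $j'\in\{j,j+1\}$ such that $G=G_{j'}$ satisfies $G(b_1+i\varepsilon)\ge X/10$. The open disc with center $o=b_1+\varepsilon+i\varepsilon$ and radius $\sqrt2\,\varepsilon$ meets $\mathbb{R}$ in $(b_1,b_1+2\varepsilon)\subset(b_1,b_2)$. By Lemma~\ref{lem:cover} it is disjoint from $\sigma_{j'}$, so $G$ is harmonic in it. The points $b_1+i\varepsilon$ and $b_1+\varepsilon$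 have distance $\varepsilon$ from $o$, and the Harnack factor is $\frac{\sqrt2+1}{\sqrt2-1}=3+2\sqrt2<6$. Going from the first point to $o$ and from $o$ to the second gives $G(b_1+\varepsilon)\ge X/360$. If $b_2=\infty$, then $G$ increases on $(b_1,\infty)$, and $G(E)\ge G(b_1+\varepsilon)$. If $b_2<\infty$, then $G$ is concave and nonnegative on $(b_1,b_2)$, so
\[
G(E)\ge G(b_1+\varepsilon)\,\frac{b_2-E}{b_2-b_1-\varepsilon}\ge G(b_1+\varepsilon)\,\frac{b_2-E}{b_2-b_1}\ge\tfrac12G(b_1+\varepsilon).
\]
By \eqref{eq:lift}, $G(E+i\varepsilon)\ge G(E)\ge X/720=c_12^{(j-k)/3}$.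
\end{proof}

\section{Large traces stop the wave packet}\label{sec:upper}

A large trace over a window makes a determinant $p_{[l,r]}(z)$ large, by Lemma~\ref{lem:entries}(a), and a large determinant acts as a barrier for $u$.

\begin{lemma}\label{lem:cut}
Let $z=E+i/T$. Then $\sum_{n>r}|u(n)|^2\le T^4|p_{[l,r]}(z)|^{-2}$ if $1\le l\le r$, and $\sum_{n<l}|u(n)|^2\le T^4|p_{[l,r]}(z)|^{-2}$ if $l\le r\le-1$.
\end{lemma}

\begin{proof}
The second claim is the first one for the reflected potential $V(-n)$. For an interval $I\subset\mathbb{Z}$ let $H_I$ be the restriction of $H$ to $\ell^2(I)$ and $R_I=(H_I-z)^{-1}$, $R=R_{\mathbb{Z}}$. All these resolvents have norm at most $1/\operatorname{Im}z=T$. If $H'=H''+W$, the resolvents satisfy $R'=R''-R'WR''=R''-R''WR'$.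

First cut the bond $(r,r+1)$: $H=H_{(-\infty,r]}\oplus H_{[r+1,\infty)}+W$, where $W$ has entries $1$ at $(r,r+1)$ and $(r+1,r)$ and $0$ elsewhere. For $n>r$ the decoupled resolvent has zero $(n,0)$ entry, and the first form of the identity gives $R(n,0)=-R(n,r+1)R_{(-\infty,r]}(r,0)$. Next cut the bond $(l-1,l)$ in $H_{(-\infty,r]}$. As $0\le l-1$, the second form gives $R_{(-\infty,r]}(r,0)=-R_{[l,r]}(r,l)R_{(-\infty,r]}(l-1,0)$. By Cramer's rule $|R_{[l,r]}(r,l)|=1/|p_{[l,r]}(z)|$, because the relevant minor is triangular with diagonal entries $1$. Hence $\sum_{n>r}|u(n)|^2\le\|R\delta_{r+1}\|^2\,|p_{[l,r]}(z)|^{-2}\,T^2$.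
\end{proof}

For $T\le1/\varepsilon_k$ we have $\log T\le k\log(\lambda-4)$. To beat every power of $T$ we need $G_j\gg k$, and by Proposition~\ref{prop:growth} this takes only $O(\log k)$ further levels. Put
\[
h_k=\lceil6\log_2(k+2)\rceil,\qquad N_k=q_{k+h_k+1}+1 .
\]

\begin{proposition}\label{prop:barrier}
There are an absolute constant $k_1$ and a constant $C_\lambda$ depending only on $\lambda\ge10$ such that for every irrational $\alpha$ and all $\omega$,
\[
P(N,T)\le C_\lambda T^3e^{-2c_1k^2}\qquad\text{whenever }k\ge k_1,\ 1\le T\le1/\varepsilon_k,\ N\ge N_k .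
\]
\end{proposition}

\begin{proof}
Choose $k_1$ with $c_1(k_1+2)^2\ge1$. Let $j=k+h_k$ and split the integral in \eqref{eq:parseval}.

\emph{Energies $|E|\le\lambda+5$.} Proposition~\ref{prop:growth} with $\varepsilon=1/T\ge\varepsilon_k$ gives $j'\in\{j,j+1\}$ with $G_{j'}(z)\ge c_12^{h_k/3}\ge c_1(k+2)^2\ge1$. By \eqref{eq:tG}, $|t_{j'}(z)|\ge\frac12e^{c_1k^2}$. Let $q=q_{j'}$, which is at least $3$ by \eqref{eq:qbounds}. By Lemma~\ref{lem:window}, $t_{j'}=\operatorname{tr}M_{[l,r]}=p_{[l,r]}-p_{[l+1,r-1]}$ for $[l,r]=[1,q]$ or $[2,q+1]$. One of the two determinants has modulus at least $|t_{j'}(z)|/2$, and its interval lies in $[1,q+1]\subset[1,N]$. Lemma~\ref{lem:cut} gives $\sum_{n>N}|u(n)|^2\le4T^4|t_{j'}(z)|^{-2}$. On the left, one of the windows $[-q-1,-2]$, $[-q,-1]$ has trace $t_{j'}$, both lie in $[-N,-1]$, and the second part of Lemma~\ref{lem:cut} gives the same bound for $\sum_{n<-N}$. These energies contribute to $P(N,T)$ at most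
\[
\frac{2(\lambda+5)}{\pi T}\cdot8T^4\cdot4e^{-2c_1k^2}.
\]

\emph{Energies $|E|>\lambda+5$.} Let $N'=\lfloor N\rfloor$. The eigenvalues of $H_{[1,N']}$ and $H_{[-N',-1]}$ have modulus at most $\lambda+2$, so both determinants have modulus at least $(|E|-\lambda-2)^{N'}$. By Lemma~\ref{lem:cut} these energies contribute at most $\frac{2T^4}{\pi T}\cdot2\int_3^\infty x^{-2N'}dx\le4T^3\,3^{1-2N'}$. By \eqref{eq:qbounds}, $N'\ge2^{h_k/2}\ge(k+2)^3\ge k^2$, so this is at most $12T^3e^{-2k^2}$.
\end{proof}

\begin{corollary}\label{cor:upper}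
Let $\lambda\ge10$. For every irrational $\alpha$ and all $\omega$,
\[
\tilde\alpha_u^+\le\limsup_{k\to\infty}\frac{\log(N_k+2)}{\log(1/\varepsilon_{k-1})},\qquad\tilde\alpha_u^-\le\liminf_{k\to\infty}\frac{\log(N_k+2)}{\log(1/\varepsilon_k)} .
\]
\end{corollary}

\begin{proof}
The sequence $1/\varepsilon_k$ is nondecreasing and tends to infinity, by Lemma~\ref{lem:F}(a). If $k\ge k_1$, $1<T\le1/\varepsilon_k$ and $T^\gamma-2\ge N_k$, then Proposition~\ref{prop:barrier} and $\log T\le k\log(\lambda-4)$ give
\begin{equation}\label{eq:minusinf}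
\frac{\log P(T^\gamma-2,T)}{\log T}\le\frac{\log C_\lambda}{\log T}+3-\frac{2c_1k}{\log(\lambda-4)},
\end{equation}
which tends to $-\infty$ as $k,T\to\infty$.

Let $\gamma$ exceed the first bound. For large $T$ let $k$ be minimal with $T\le1/\varepsilon_k$. Then $k\to\infty$ as $T\to\infty$, and $T^\gamma>(1/\varepsilon_{k-1})^\gamma\ge N_k+2$ for large $k$. So \eqref{eq:minusinf} applies to all large $T$, and $S^+(\gamma)=\infty$. Let $\gamma$ exceed the second bound. Then $(1/\varepsilon_k)^\gamma\ge N_k+2$ along a subsequence, \eqref{eq:minusinf} applies to the times $T=1/\varepsilon_k$, and $S^-(\gamma)=\infty$.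
\end{proof}

\section{Proof of Theorem~\ref{thm:two}}\label{sec:end}

Corollaries~\ref{cor:lower} and~\ref{cor:upper} hold for every irrational $\alpha$. The hypothesis $\sum_{j\le k}\log a_j=\kappa k+o(k)$ is used to evaluate them. In the lower bound it limits the factors $(a_j+2)^3$ and $q_k$ in $T_k$ to $e^{O(k)}$. In the upper bound the existence of the limit ensures that $h_k+1$ further levels change $\log q_k$ only by $o(k)$. Fix $\lambda\ge10$. By Lemma~\ref{lem:F}(a), $k\le2m_k+1$, so $o(k)=o(m_k)$; by \eqref{eq:qbounds}, $\log q_k=O(k)$, so $\log q_k/m_k$ is bounded and $L^\pm<\infty$.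

\emph{Lower bounds.} By \eqref{eq:qbounds} and Proposition~\ref{prop:long},
\[
\log T_k\le m_k\log\lambda+k\log108+4\sum_{j\le k}\log a_j=m_k\log\lambda+k(\log108+4\kappa)+o(k).
\]
Since $m_{k+1}\le m_k+1$, the right side also bounds $\log T_{k+1}$, with another $o(k)$. Using $k\le2m_k+1$, both $\log T_k$ and $\log T_{k+1}$ are at most $m_k(\log\lambda+K+o(1))$. Corollary~\ref{cor:lower} gives $\tilde\alpha_u^\pm\ge L^\pm/(\log\lambda+K)$.

\emph{Upper bounds.} By \eqref{eq:qbounds} and $h_k=O(\log k)$,
\[
0\le\log q_{k+h_k+1}-\log q_k\le\sum_{j=k+1}^{k+h_k+1}\log(2a_j)=(h_k+1)(\log2+\kappa)+o(k)=o(k).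
\]
So $\log(N_k+2)=\log q_k+o(m_k)$. Both $\log(1/\varepsilon_k)$ and $\log(1/\varepsilon_{k-1})$ equal $m_k\log(\lambda-4)+O(1)$, because $m_k-1\le m_{k-1}\le m_k$. Hence both quotients in Corollary~\ref{cor:upper} equal
\[
\frac{\log q_k/m_k+o(1)}{\log(\lambda-4)+o(1)},
\]
and, $\log q_k/m_k$ being bounded, the two bounds are $L^+/\log(\lambda-4)$ and $L^-/\log(\lambda-4)$.

\emph{Asymptotics.} Multiply the two-sided estimate by $\log\lambda$. The lower bound becomes $L^\pm-L^\pm K/(\log\lambda+K)$, and the upper bound becomes $L^\pm(1+O(1/(\lambda\log\lambda)))$, because $\log\lambda-\log(\lambda-4)=O(1/\lambda)$. Neither depends on $\omega$. For almost every $\alpha$ the hypothesis holds with $\kappa=\kappa_0$ by Khinchin's theorem, and $\log q_k/m_k\to\ell/\log_2\varphi=C_*$ by L\'evy's theorem and Lemma~\ref{lem:density}. This completes the proof of Theorem~\ref{thm:two}. \qed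

\begin{thebibliography}{9}

\bibitem{DGLQ}
David Damanik, Anton Gorodetski, Qing-Hui Liu, Yan-Hui Qu,
\emph{Transport Exponents of Sturmian Hamiltonians},
arXiv:1411.2080 (2014).

\bibitem{Lothaire}
Lothaire,
\emph{Algebraic Combinatorics on Words}.

\end{thebibliography}
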